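# Galvin's property at a real-valued measurable cardinal

## 1. A first guess: below the continuum, Galvin's theorem should break

Throughout, $\kappa$ is a regular uncountable cardinal, "limit ordinal" means nonzero limit ordinal, and all filters and ideals are proper. A club of $\kappa$ is a closed unbounded subset of $\kappa$. For a limit ordinal $\xi$, a club in $\xi$ is a subset of $\xi$ that is unbounded in $\xi$ and contains each of its limit points below $\xi$.

**Definition (club filter, Galvin property).** $\mathscr D_\kappa$ is the filter of subsets of $\kappa$ that contain a club of $\kappa$. For a filter $\mathscr F$ over $\kappa$ and cardinals $\mu\le\lambda$, $\mathrm{Gal}(\mathscr F,\mu,\lambda)$ says: every family $\mathcal C\subseteq\mathscr F$ with $|\mathcal C|=\lambda$ has a subfamily $\mathcal D\subseteq\mathcal C$ with $|\mathcal D|=\mu$ and $\bigcap\mathcal D\in\mathscr F$.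

So $\mathrm{Gal}(\mathscr D_\kappa,\kappa,\kappa^+)$ says that among any $\kappa^+$ clubs of $\kappa$ there are $\kappa$ many whose intersection contains a club. Galvin's theorem gives this whenever $\kappa^{<\kappa}=\kappa$.

**Definition (real-valued measurable).** An uncountable cardinal $\kappa$ is real-valued measurable if there is $\mu:\mathcal P(\kappa)\to[0,1]$ with $\mu(\kappa)=1$, $\mu(\{\alpha\})=0$ for every $\alpha<\kappa$, and $\mu(\bigcup_{i\in I}A_i)=\sum_{i\in I}\mu(A_i)$ for every family of fewer than $\kappa$ pairwise disjoint subsets of $\kappa$.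

The question, from Tom Benhamou, Shimon Garti and Alejandro Poveda, "Negating the Galvin Property", arXiv:2112.13373 (2021), is this. Is it consistent with ZFC that $\kappa$ is real-valued measurable and $\mathrm{Gal}(\mathscr D_\kappa,\kappa,\kappa^+)$ fails?

Only one range of $\kappa$ matters. If $\kappa=2^{\aleph_0}$ is real-valued measurable, then $\kappa^{<\kappa}=\kappa$, so Galvin's theorem applies; in fact $\mathrm{Gal}(\mathscr F,\kappa,\kappa^+)$ then holds for every normal filter $\mathscr F$ over $\kappa$. If $\kappa>2^{\aleph_0}$ is real-valued measurable, then $\kappa$ is measurable by a textbook theorem, hence strongly inaccessible, and again $\kappa^{<\kappa}=\kappa$. What remains is $\kappa<2^{\aleph_0}$, which is consistent relative to large cardinals. There $\kappa^{<\kappa}\ge2^{\aleph_0}>\kappa$, so the hypothesis of Galvin's theorem is false.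

The natural first guess is therefore **yes**: once the hypothesis is gone, some model should have a family of $\kappa^+$ clubs with no good subfamily. Let us test the guess on families we can write down.

**Test 1: end segments.** Take the $\kappa$ many clubs $\kappa\setminus\alpha$, $\alpha<\kappa$. Any $\kappa$ many of them have empty intersection, since their indices are unbounded in $\kappa$. So $\mathrm{Gal}(\mathscr D_\kappa,\kappa,\kappa)$ always fails. This gives nothing about $\kappa^+$, because there are only $\kappa$ end segments.

**Test 2: clubs that differ very low.** Let $\kappa<2^{\aleph_0}$ and choose $\kappa^+$ distinct sets $r\subseteq\omega$. Put $C_r=r\cup(\kappa\setminus\omega)$, a club. These $\kappa^+$ clubs differ pairwise already below $\omega$, something that cannot happen if $2^{\aleph_0}\le\kappa$. Yet all of them contain the club $\kappa\setminus\omega$. The family is as spread out as possible and satisfies the Galvin property for free.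

Neither test supports the guess. A third test, in an actual model with $\kappa<2^{\aleph_0}$, needs Galvin's argument.

## 2. Galvin's pigeonhole on traces, and the count that fails

For sets $Z_i\subseteq\kappa$ ($i<\kappa$), the diagonal intersection is $\triangle_{i<\kappa}Z_i=\{\delta<\kappa:\forall i<\delta\;\ \delta\in Z_i\}$. A diagonal intersection of $\kappa$ clubs is a club. For example $\triangle_{i<\kappa}(\kappa\setminus(i+1))=\kappa$, although $\bigcap_{i<\kappa}(\kappa\setminus(i+1))=\emptyset$. The gap between the two kinds of intersection is closed by the following lemma.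

**Lemma 1 (gluing).** Let $A'\subseteq\kappa$, let $K^\xi$ ($\xi\in A'$) be clubs of $\kappa$, and let $E$ be a club of $\kappa$ with $E\cap(\xi+1)\subseteq K^\xi$ for all $\xi\in A'$. Then $\bigcap_{\xi\in A'}K^\xi$ contains a club.

*Proof.* Let $\Delta=\{\delta<\kappa:\forall\xi\in A'\cap\delta\;\ \delta\in K^\xi\}$. This is a diagonal intersection of clubs (use $\kappa$ at indices outside $A'$), so it is a club. Let $\delta\in E\cap\Delta$ and $\xi\in A'$. If $\delta\le\xi$, then $\delta\in E\cap(\xi+1)\subseteq K^\xi$. If $\delta>\xi$, then $\delta\in K^\xi$ because $\delta\in\Delta$. So $E\cap\Delta\subseteq\bigcap_{\xi\in A'}K^\xi$. $\square$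

*Galvin's proof when $\kappa^{<\kappa}=\kappa$.* Let $K_\beta$ ($\beta<\kappa^+$) be distinct clubs. For $\beta<\kappa^+$ and $\alpha<\kappa$ put
$$H_{\beta,\alpha}=\{\gamma<\kappa^+:K_\gamma\cap\alpha=K_\beta\cap\alpha\}.$$
I claim that some $\beta$ has $|H_{\beta,\alpha}|=\kappa^+$ for all $\alpha<\kappa$. If not, each $\beta$ has some $\alpha_\beta$ with $|H_{\beta,\alpha_\beta}|\le\kappa$. There are $\kappa^+$ many $\beta$ with the same $\alpha_\beta=\alpha$. There are at most $2^{|\alpha|}\le\kappa^{<\kappa}=\kappa$ possible traces $K_\beta\cap\alpha$, so $\kappa^+$ many of these $\beta$ also have the same trace. For any such $\beta$ we get $|H_{\beta,\alpha}|=\kappa^+$, a contradiction.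

Fix such a $\beta$ and choose by recursion distinct $\gamma_\xi\in H_{\beta,\xi+1}$ for $\xi<\kappa$. Then $K_\beta\cap(\xi+1)=K_{\gamma_\xi}\cap(\xi+1)$, and Lemma 1 with $E=K_\beta$, $A'=\kappa$, $K^\xi=K_{\gamma_\xi}$ shows that $\bigcap_{\xi<\kappa}K_{\gamma_\xi}$ contains a club. For a family of sets in $\mathscr D_\kappa$, choose a club inside each member and argue with indices; distinctness of the $K_\beta$ was not used. $\square$

**Where it stops.** The only arithmetic is the count of traces. When $\kappa<2^{\aleph_0}$ there can be $\kappa^+$ traces on $\alpha=\omega$ already. For the family of Test 2, every $H_{\beta,\omega}$ is a singleton, so no index $\beta$ as in the claim exists. The proof fails there, though the conclusion holds.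

**Test 3: a ccc extension of a model with a measurable cardinal.** This covers the model of Theorem C below, in which $\kappa<2^{\aleph_0}$ is real-valued measurable. We need two facts about a ccc extension $V[G]$ of $V$.

*Fact 1 (covering).* If $f\in V[G]$ is a function from $\kappa$ into a set $W\in V$, there is in $V$ a sequence $\langle F(i):i<\kappa\rangle$ of countable sets with $f(i)\in F(i)$ for all $i$. Indeed, choose a name $\dot f$ forced to be a function from $\kappa$ to $W$, and let $F(i)$ be the set of $w\in W$ such that some condition forces $\dot f(i)=w$. Conditions forcing different values are incompatible, so $F(i)$ is countable.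

*Fact 2 (ground clubs).* Every club $C\in V[G]$ of $\kappa$ contains a club of $\kappa$ lying in $V$. By Fact 1, applied to $\eta\mapsto\min(C\setminus\eta)$, there is $g:\kappa\to\kappa$ in $V$ with $\min(C\setminus\eta)\le g(\eta)$ for all $\eta$: take suprema of countable sets. Let $E=\{\delta<\kappa:\delta\text{ limit},\ \forall\eta<\delta\;\ g(\eta)<\delta\}$, a club in $V$. If $\delta\in E$ and $\eta<\delta$, then $C$ meets $[\eta,g(\eta)]\subseteq[\eta,\delta)$. So $\delta$ is a limit point of $C$, and $\delta\in C$.

Now let $\kappa$ be measurable in $V$, let $V[G]$ be a ccc extension, and let $\kappa^+$ distinct sets $C_\beta\in\mathscr D_\kappa$ be given in $V[G]$. By Fact 2 choose clubs $K_\beta\subseteq C_\beta$ with $K_\beta\in V$. Run Galvin's proof on $\langle K_\beta:\beta<\kappa^+\rangle$ in $V[G]$. The traces on $\alpha$ are members of $\mathcal P(\alpha)^V$, and $V$ has fewer than $\kappa$ of these, since $\kappa$ is strongly inaccessible in $V$. So the pigeonhole goes through, and the indices $\gamma_\xi$ it produces are distinct, so the $C_{\gamma_\xi}$ are too. The guess fails in this model as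 well.

Two features of Test 3 will reappear. The clubs were first shrunk, which throws away the irrelevant low parts; and the shrinking worked because $\min(C\setminus\eta)$ had few possible values. In general there is no ground model to shrink into. Still, the guess turns out to be wrong.

## 3. Three theorems, and the notion of a saturated ideal

For an ideal $I$ on $\kappa$ write $I^+=\mathcal P(\kappa)\setminus I$ and $I^*=\{X\subseteq\kappa:\kappa\setminus X\in I\}$. The ideal is $\kappa$-complete if it is closed under unions of fewer than $\kappa$ of its members.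

**Definition (saturated, normal).** $I$ is $\kappa$-saturated if there is no family of $\kappa$ pairwise disjoint sets in $I^+$. An ideal $J$ containing all singletons is normal if it is $\kappa$-complete and every $p:X\to\kappa$ with $X\in J^+$ and $p(\xi)<\xi$ for all $\xi\in X$ (such a $p$ is called regressive) is constant on some set in $J^+$.

For example, the ideal of bounded subsets of $\kappa$ is $\kappa$-complete and contains the singletons, but it is not $\kappa$-saturated, since $\kappa$ splits into $\kappa$ disjoint unbounded sets. It is not normal either: let $p(\xi)=\gamma$ if $\xi=\gamma+1$, on the unbounded set of successor ordinals; $p$ is regressive and injective. The example we care about appears right after the theorems.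

**Theorem A.** (ZFC) If $\kappa$ is real-valued measurable, then $\mathrm{Gal}(\mathscr D_\kappa,\kappa,\kappa^+)$.

**Theorem B.** (ZFC) If $\kappa>\omega$ carries a $\kappa$-complete $\kappa$-saturated ideal containing all singletons, then $\mathrm{Gal}(\mathscr D_\kappa,\kappa,\kappa^+)$.

**Theorem C.** Let $\kappa$ be measurable in $V$, $\Lambda=\mathcal P(\kappa)^V$, and let $b:\Lambda\times\kappa\to2$ be generic over $V$ for the measure algebra $\mathbb B$ of $2^{\Lambda\times\kappa}$ with the product measure $m$. Then in $V[b]$:

1. $\kappa$ is real-valued measurable and $\kappa<2^{\aleph_0}=2^\kappa$; hence $\mathrm{Gal}(\mathscr D_\kappa,\kappa,\kappa^+)$ holds by Theorem A.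
2. There is a normal filter $\mathscr F$ over $\kappa$ such that $\mathrm{Gal}(\mathscr F,\kappa,\lambda)$ fails for every $\lambda$ with $\kappa^+\le\lambda\le2^\kappa$.
3. If $V\models2^\kappa=\kappa^+$, then $\mathrm{Gal}(\mathscr D_\kappa,\kappa^+,\kappa^+)$ fails.

Theorem A answers the question: **no**, it is not consistent with ZFC that $\kappa$ is real-valued measurable and $\mathrm{Gal}(\mathscr D_\kappa,\kappa,\kappa^+)$ fails. The size of $2^{\aleph_0}$ plays no role. With Test 1, Theorem C says that the parameters in Theorem A are optimal: $\kappa^+$ cannot be lowered to $\kappa$; the first $\kappa$ cannot in general be raised; and $\mathscr D_\kappa$ cannot in general be replaced by an arbitrary normal filter. In particular the fact quoted in Section 1 for every normal filter, valid for $\kappa=2^{\aleph_0}$, does not extend to $\kappa<2^{\aleph_0}$. So the first guess is right about normal filters and wrong about the club filter. The hypothesis $2^\kappa=\kappa^+$ enters only in part 3, and it holds, for example, in $L[U]$.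

**Theorem B implies Theorem A.** Let $\mu$ witness that $\kappa$ is real-valued measurable and let $I=\{X\subseteq\kappa:\mu(X)=0\}$. Given fewer than $\kappa$ sets in $I$, well-order them and subtract from each the earlier ones. The union does not change, the pieces are disjoint and null, and by additivity the union is null. So $I$ is $\kappa$-complete. It is proper since $\mu(\kappa)=1$, and it contains the singletons. A family of pairwise disjoint sets of positive measure has fewer than $n$ members of measure greater than $1/n$ for each $n\geq 1$, so it is countable. As $\kappa$ is uncountable, $I$ is $\kappa$-saturated.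

## 4. Containment instead of equality of traces

Look at what Lemma 1 really asks for: one club $E$, and for $\kappa$ many $\xi$ a new index $u(\xi)$ with $E\cap(\xi+1)\subseteq K_{u(\xi)}$. Galvin's proof obtains this from *equality* of traces with a member of the family, and equality is what forces one to count subsets of $\alpha$. Containment is enough, and $E$ need not belong to the family.

So we reverse the order of choices. First choose the indices $u(\xi)$, all distinct, almost arbitrarily; then look for a single club $E$ that lies, below $\xi$, inside $K_{u(\xi)}$, for almost all $\xi$. Now recall Fact 2. There $E$ was the set of closure points of a bound for $\min(C\setminus\eta)$, and the bound existed because the value had few possibilities. Think of $\xi\mapsto K_{u(\xi)}\cap\xi$ as playing the part of a name for a club. For fixed $\eta$, the function $\xi\mapsto\min(K_{u(\xi)}\setminus\eta)$ is regressive, provided $K_{u(\xi)}$ is unbounded in $\xi$. Modulo a normal $\kappa$-saturated ideal, a regressive function takes fewer than $\kappa$ values. That is the needed bound, and no trace is counted.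

The only demand on $u$ is that $\xi$ be a limit point of $K_{u(\xi)}$. To choose $u$ injectively it is enough that each $\xi$ in question be a limit point of $\kappa^+$ many $K_\beta$. This is a pigeonhole over the $\kappa$ points $\xi<\kappa$, not over traces.

Three steps remain: pass from the given ideal to a normal one (Section 5), find $E$ (Section 6), and choose $u$ and glue (Section 7).

## 5. From a saturated ideal to a normal one

Fix $I$ as in Theorem B. Every set of size less than $\kappa$ is a union of fewer than $\kappa$ singletons, so it is in $I$. If $\kappa$ were a union of fewer than $\kappa$ sets of size less than $\kappa$, then $\kappa\in I$, contrary to properness. So $\kappa$ is regular.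

**Lemma 2 (Solovay).** There is a normal $\kappa$-saturated ideal $J$ on $\kappa$ containing all singletons.

*Proof.* Call $(A,h)$ *good* if $A\in I^+$, $h:A\to\kappa$, and $h^{-1}\{\gamma\}\in I$ for all $\gamma<\kappa$. For instance $(\kappa,\mathrm{id})$ is good, and if $(A,h)$ is good and $A_0\subseteq A$ is in $I^+$, then $(A_0,h\restriction A_0)$ is good.

**Step 1: find a minimal good pair.** The purpose is a function $h$ that cannot be pushed down any further; pushing $I$ forward along it will give normality. I claim that there is a good $(A,h)$ such that no good $(B,h')$ has $B\subseteq A$ and $h'(\xi)<h(\xi)$ for all $\xi\in B$.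

Suppose not, and let $(A,h)$ be good. Take a maximal family of good pairs $(B,h'_B)$ with $B\subseteq A$, with $h'_B<h$ everywhere on $B$, and with the sets $B$ pairwise disjoint. By $\kappa$-saturation it has fewer than $\kappa$ members. Let $A'$ be the union of the sets $B$ and $h'$ the union of the functions $h'_B$. If $A\setminus A'$ were in $I^+$, then $(A\setminus A',h\restriction(A\setminus A'))$ would be good. By our assumption there would be a good pair $(B,h'')$ with $B\subseteq A\setminus A'$ and $h''<h$ on $B$, and it could be added to the family. So $A\setminus A'\in I$, and therefore $A'\in I^+$. Each fiber of $h'$ is a union of fewer than $\kappa$ sets in $I$, so it is in $I$. Thus $(A',h')$ is good, $A'\subseteq A$, $A\setminus A'\in I$ and $h'<h$ on $A'$.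

Start with $(A_0,h_0)=(\kappa,\mathrm{id})$ and iterate. We get good pairs $(A_n,h_n)$ with $A_{n+1}\subseteq A_n$, $A_n\setminus A_{n+1}\in I$ and $h_{n+1}<h_n$ on $A_{n+1}$. The complement of $\bigcap_nA_n$ is $\bigcup_n(A_n\setminus A_{n+1})$, which is in $I$ because $\omega<\kappa$. So $\bigcap_nA_n$ is nonempty, and any $\xi$ in it gives $h_0(\xi)>h_1(\xi)>\cdots$, an infinite descending sequence of ordinals. This contradiction proves the claim.

**Step 2: push $I$ forward.** Fix $(A,h)$ as in the claim and let
$$J=\{X\subseteq\kappa:h^{-1}[X]\in I\}.$$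
$J$ is an ideal, and it is $\kappa$-complete because preimages commute with unions. It is proper since $h^{-1}[\kappa]=A\notin I$. It contains the singletons since the fibers of $h$ are in $I$. It is $\kappa$-saturated because preimages of disjoint sets in $J^+$ are disjoint sets in $I^+$.

**Step 3: check normality.** Let $X\in J^+$ and let $p:X\to\kappa$ be regressive. On $h^{-1}[X]\in I^+$ we have $p(h(\xi))<h(\xi)$. By the choice of $(A,h)$, the pair $(h^{-1}[X],p\circ h)$ is not good. So some fiber of $p\circ h$, that is, some set $h^{-1}[p^{-1}\{\gamma\}]$, is in $I^+$. This means $p^{-1}\{\gamma\}\in J^+$. $\square$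

Fix such a $J$. Sets of size less than $\kappa$, and in particular bounded sets, are in $J$. We use normality in this form: if $p$ is regressive on $X$ and all its fibers are in $J$, then $X\in J$.

**Clubs are in $J^*$.** This is needed so that sets that are large for $J$ can be taken inside clubs. Let $C$ be a club. On $X=\{\xi\notin C:\xi>\min C\}$ put $p(\xi)=\sup(C\cap\xi)$. Since $C$ is closed and $\xi\notin C$, we have $p(\xi)<\xi$. If $p(\xi)=\gamma$, then $\xi\le\min(C\setminus(\gamma+1))$, so the fibers of $p$ are bounded and hence in $J$. So $X\in J$. The rest of $\kappa\setminus C$ is bounded. Hence $C\in J^*$.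

## 6. Trapping: one club inside almost all $c_\xi$

**Lemma 3 (trapping).** Let $A\in J^*$ consist of limit ordinals, and let $c_\xi$ be a club in $\xi$ for each $\xi\in A$. Then there is a club $E\subseteq\kappa$ with $\{\xi\in A:E\cap\xi\subseteq c_\xi\}\in J^*$.

A small example shows what is at stake. Let $f$ be regressive on $A$ and $c_\xi=\xi\setminus f(\xi)$. A club $E$ works at $\xi>\min E$ exactly when $f(\xi)\le\min E$. So the lemma says in this case that $f$ is bounded on a set in $J^*$. Normality alone gives only a set in $J^+$ on which $f$ is constant. For the nonstationary ideal, which is normal, the conclusion is false. Split the limit ordinals below $\kappa$ into disjoint stationary sets $S_\gamma$, $\gamma<\kappa$ (Solovay's splitting theorem), and for $\xi\in S_\gamma$ let $f(\xi)=\gamma$ if $\gamma<\xi$, and $f(\xi)=0$ otherwise. Given a club $E$ with $\delta=\min E$, the stationary many $\xi\in S_{\delta+1}$ with $\xi>\delta+1$ have $f(\xi)=\delta+1$, so $E\cap\xi\not\subseteq c_\xi$. Saturation is what the proof must use.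

*Proof of Lemma 3.*

**Step 1: bound the next-point functions.** For $\eta<\kappa$ and $\xi\in A$ with $\xi>\eta$ let $p_\eta(\xi)=\min(c_\xi\setminus\eta)$. It exists and is below $\xi$, because $c_\xi$ is unbounded in $\xi$. Let $\Gamma_\eta=\{\gamma<\kappa:p_\eta^{-1}\{\gamma\}\in J^+\}$. Distinct fibers are disjoint, so $|\Gamma_\eta|<\kappa$ by $\kappa$-saturation, and $g(\eta):=\sup\Gamma_\eta<\kappa$ by regularity. Let
$$N_\eta=\{\xi\in A:\xi>\eta,\ p_\eta(\xi)>g(\eta)\}.$$
On $N_\eta$ the function $p_\eta$ is regressive and takes only values outside $\Gamma_\eta$, so all its fibers there are in $J$. By normality $N_\eta\in J$.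

**Step 2: discard the exceptions for all $\eta$ at once.** Let $N=\{\xi\in A:\exists\eta<\xi\;\ \xi\in N_\eta\}$. Choose such an $\eta$ for each $\xi\in N$. This is a regressive function on $N$ whose fiber over $\eta$ is included in $N_\eta\in J$. So $N\in J$, and $A\setminus N\in J^*$.

**Step 3: take closure points.** Let $E=\{\delta<\kappa:\delta\text{ limit},\ \forall\eta<\delta\;\ g(\eta)<\delta\}$, a club. Let $\xi\in A\setminus N$ and $\delta\in E\cap\xi$. For every $\eta<\delta$ we have $\eta<\xi$ and $\xi\notin N_\eta$, so
$$\eta\le p_\eta(\xi)\le g(\eta)<\delta,\qquad p_\eta(\xi)\in c_\xi.$$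
Thus $\delta$ is a limit point of $c_\xi$ below $\xi$, and $\delta\in c_\xi$. So $E\cap\xi\subseteq c_\xi$ for all $\xi\in A\setminus N$. $\square$

## 7. Choosing the indices and gluing: proof of Theorem B

Let $\{C_\beta:\beta<\kappa^+\}\subseteq\mathscr D_\kappa$ with $C_\beta\ne C_{\beta'}$ for $\beta\neq\beta'$. Choose clubs $K_\beta\subseteq C_\beta$, and let $\mathrm{acc}(K_\beta)$ be the set of limit ordinals $\xi<\kappa$ with $\sup(K_\beta\cap\xi)=\xi$. It is a club, and $\mathrm{acc}(K_\beta)\subseteq K_\beta$. For instance, $\mathrm{acc}(\kappa)$ is the set of limit ordinals below $\kappa$.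

**Step 1: find a club of points that are limit points of $\kappa^+$ many $K_\beta$.** This is the pigeonhole that replaces the count of traces. For $\xi<\kappa$ put
$$S_\xi=\{\beta<\kappa^+:\xi\in\mathrm{acc}(K_\beta)\},\qquad B=\{\xi<\kappa:|S_\xi|\le\kappa\}.$$
The set $\bigcup_{\xi\in B}S_\xi$ is a union of at most $\kappa$ sets of size at most $\kappa$, so some $\beta^*<\kappa^+$ lies outside it. Let $A=\mathrm{acc}(K_{\beta^*})$. If $\xi\in A$, then $\beta^*\in S_\xi$, so $\xi\notin B$. Thus $A$ is a club of limit ordinals, $A\in J^*$, and $|S_\xi|=\kappa^+$ for every $\xi\in A$.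

**Step 2: choose distinct indices.** By recursion on $\xi\in A$ pick $u(\xi)\in S_\xi\setminus\{u(\zeta):\zeta\in A\cap\xi\}$. This is possible since $|S_\xi|=\kappa^+$ and fewer than $\kappa$ indices are forbidden. So $u$ is injective. Since $\xi\in\mathrm{acc}(K_{u(\xi)})$, the set $c_\xi:=K_{u(\xi)}\cap\xi$ is a club in $\xi$, and $\xi\in K_{u(\xi)}$.

**Step 3: trap and glue.** By Lemma 3 there are a club $E$ and $A'\subseteq A$ with $A'\in J^*$ and $E\cap\xi\subseteq K_{u(\xi)}$ for all $\xi\in A'$. As $\xi\in K_{u(\xi)}$ too, $E\cap(\xi+1)\subseteq K_{u(\xi)}$. Lemma 1 with $K^\xi=K_{u(\xi)}$ shows that $\bigcap_{\xi\in A'}K_{u(\xi)}$ contains a club. So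
$$\bigcap_{\xi\in A'}C_{u(\xi)}\supseteq\bigcap_{\xi\in A'}K_{u(\xi)}\in\mathscr D_\kappa .$$
Sets of size less than $\kappa$ are in $J$, while $A'\in J^*$, so $|A'|=\kappa$. Since $u$ is injective and the $C_\beta$ are distinct, $\{C_{u(\xi)}:\xi\in A'\}$ has size $\kappa$. This proves Theorem B, and with Section 3 it proves Theorem A. $\blacksquare$

## 8. Random reals over a measurable cardinal: Theorem C, part 1

**Setup.** In $V$ fix a normal measure $U$ on $\kappa$, that is, a normal $\kappa$-complete nonprincipal ultrafilter, with ultrapower $j:V\to M$. Recall: $\kappa$ is strongly inaccessible; $j$ fixes every ordinal below $\kappa$ and $j(\kappa)>\kappa$; $\mathcal P(\kappa)\subseteq M$; and $S\in U$ if and only if $\kappa\in j(S)$, for $S\subseteq\kappa$. Also $j(S)\cap\kappa=S$ for $S\subseteq\kappa$.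

The elements of $\mathbb B$ are the Baire subsets of $2^{\Lambda\times\kappa}$ (the $\sigma$-algebra generated by the sets $\{x:x(X,\eta)=1\}$) modulo $m$-null sets; conditions are the nonzero elements. Each Baire set depends on countably many coordinates, since the sets that do form a $\sigma$-algebra containing the generators. Disjoint elements of positive measure form a countable family, so $\mathbb B$ is ccc, and as it is $\sigma$-complete it is a complete Boolean algebra. Let $G$ be the generic ultrafilter; $b(X,\eta)=1$ means $\{x:x(X,\eta)=1\}\in G$, and $V[b]$ is the extension by $G$. Write $\|\varphi\|\in\mathbb B$ for the Boolean value of $\varphi$. If a family in $V$ has supremum in $G$, then one of its members is in $G$. If $m(\|\varphi\|)=0$, then $\varphi$ fails in $V[b]$. For example, if $Z\in V$ is a countably infinite subset of $\kappa$ and $X\in\Lambda$, the event that $b(X,\cdot)$ is constantly $1$ on $Z$ has measure $0$, and so has the event that it is constantly $0$ on $Z$. I refer to this as *genericity*.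

By the ccc, cardinals are preserved and $\kappa$ stays regular. Facts 1 and 2 of Section 2 apply to $V[b]$.

**Real-valued measurability.** (The theorem is in Solovay, *Real-valued measurable cardinals*, 1971; here is the argument.)

**Step 1: evaluate ground-model functions at the generic.** The measure will take values that are real numbers of $V[b]$, and this step produces them. Let $f\in V$ be a bounded Baire measurable function from $2^{\Lambda\times\kappa}$ to $[0,\infty)$. Let $Q_f$ be the set of rationals $q$ with $\{f>q\}\in G$. It is closed downward, it contains all negative rationals, and it contains no $q\geq N$ if $f\le N$. It has no largest element, because $\{f>q\}=\bigcup_{q'>q}\{f>q'\}$ is a countable union. So there is a unique real $\hat f\in V[b]$ with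
$$\hat f>q\iff\{f>q\}\in G\qquad\text{for all rational }q, \tag{1}$$
and $0\le\hat f\le N$ if $f\le N$. Three properties follow.

(a) If $p\in G$ and $f=f'$ almost everywhere on $p$, then $\hat f=\hat f'$, because $p\wedge\{f>q\}=p\wedge\{f'>q\}$.

(b) $\widehat{f+f'}=\hat f+\hat f'$. Indeed $\{f+f'>q\}=\bigcup_{s\in\mathbb Q}\big(\{f>s\}\cap\{f'>q-s\}\big)$. This is in $G$ if and only if for some rational $s$ both $\hat f>s$ and $\hat f'>q-s$, that is, if and only if $\hat f+\hat f'>q$.

(c) If $f_n$ increases pointwise to a bounded $f$, with $\langle f_n:n<\omega\rangle\in V$, then $\hat f=\sup_n\hat f_n$, because $\{f>q\}=\bigcup_n\{f_n>q\}$.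

By (a), (b) and (c), if $f=\sum_nf_n$ almost everywhere, with bounded $f$ and $f_n\ge0$ and $\langle f_n\rangle\in V$, then $\hat f=\sum_n\hat f_n$. (First change $f$ and the $f_n$ to $0$ on a null set, so that equality holds everywhere.)

**Step 2: define the measure.** Let $\dot X$ be a name for a subset of $\kappa$. For $p\in\mathbb B$ the function $\xi\mapsto m(p\wedge\|\xi\in\dot X\|)$ takes real values. Since $2^{\aleph_0}<\kappa$ in $V$ and $U$ is $\kappa$-complete, it is constant on a set in $U$; let $m_{\dot X}(p)$ be that constant.

If $p,p'$ are disjoint, then $m_{\dot X}(p\vee p')=m_{\dot X}(p)+m_{\dot X}(p')$: look at a $\xi$ in the intersection of the three relevant sets in $U$. Also $0\le m_{\dot X}\le m$. Hence $m_{\dot X}$ is countably additive: if $p=\bigvee_np_n$ with the $p_n$ disjoint, then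
$$0\le m_{\dot X}(p)-\sum_{n<k}m_{\dot X}(p_n)=m_{\dot X}\Big(\bigvee_{n\ge k}p_n\Big)\le m\Big(\bigvee_{n\ge k}p_n\Big)\to0\quad(k\to\infty).$$
By the Radon–Nikodym theorem $m_{\dot X}(p)=\int_pf_{\dot X}\,dm$ for a measurable $f_{\dot X}$, unique almost everywhere, and with values in $[0,1]$ since $0\le m_{\dot X}\le m$. In $V[b]$ put $\mu(\dot X^b)=\hat f_{\dot X}\in[0,1]$.

This does not depend on the name. If $\dot X^b=\dot Y^b$, some $p\in G$ forces $\dot X=\dot Y$. For $q\le p$ we have $q\wedge\|\xi\in\dot X\|=q\wedge\|\xi\in\dot Y\|$ for all $\xi$, so $m_{\dot X}(q)=m_{\dot Y}(q)$. Hence $f_{\dot X}=f_{\dot Y}$ almost everywhere on $p$, and (a) applies.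

If $\dot X$ is the canonical name of $\kappa$, then $m_{\dot X}=m$, so $f_{\dot X}=1$ almost everywhere and $\mu(\kappa)=1$. If it is the canonical name of $\{\gamma\}$, then $\|\xi\in\dot X\|=0$ for $\xi\ne\gamma$, so $m_{\dot X}=0$ and $\mu(\{\gamma\})=0$.

**Step 3: $\kappa$-additivity.** Let $\theta<\kappa$ and let $\langle X_\iota:\iota<\theta\rangle\in V[b]$ be a sequence of pairwise disjoint subsets of $\kappa$. Take a name for the sequence that is forced to be a $\theta$-sequence of subsets of $\kappa$, and let $\dot X_\iota$ be a name for the $\iota$-th set minus the union of the earlier ones. Then $\dot X_\iota^b=X_\iota$, and the $\dot X_\iota$ are forced to be pairwise disjoint. Let $\dot X$ name their union. For all $p$ and $\xi$,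
$$m(p\wedge\|\xi\in\dot X\|)=\sum_{\iota<\theta}m(p\wedge\|\xi\in\dot X_\iota\|),$$
because $\|\xi\in\dot X\|$ is the supremum of the disjoint elements $\|\xi\in\dot X_\iota\|$, of which only countably many are nonzero. Fix $p$. Since $\theta<\kappa$ and $U$ is $\kappa$-complete, for $U$-many $\xi$ all terms in this equation equal their limit values simultaneously. So $m_{\dot X}(p)=\sum_{\iota<\theta}m_{\dot X_\iota}(p)$ for every $p$.

For $p=1$ the sum is at most $1$, so all but countably many $f_{\dot X_\iota}$ have integral $0$ and vanish almost everywhere; for these, $\mu(X_\iota)=0$. Let $\Theta\in V$ be the countable set of remaining $\iota$. Then $\int_pf_{\dot X}\,dm=\int_p\sum_{\iota\in\Theta}f_{\dot X_\iota}\,dm$ for all $p$, so $f_{\dot X}=\sum_{\iota\in\Theta}f_{\dot X_\iota}$ almost everywhere. By the end of Step 1, $\mu(\dot X^b)=\sum_{\iota\in\Theta}\mu(X_\iota)=\sum_{\iota<\theta}\mu(X_\iota)$. So $\kappa$ is real-valued measurable in $V[b]$.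

**Step 4: cardinal arithmetic.** Let $\lambda=|\Lambda|=(2^\kappa)^V>\kappa$. For $X\neq Y$ in $\Lambda$ the event that $b(X,n)=b(Y,n)$ for all $n<\omega$ has measure $0$. So the reals $\langle b(X,n):n<\omega\rangle$ are pairwise distinct, and $2^{\aleph_0}\ge\lambda$ in $V[b]$. On the other side, an element of $\mathbb B$ is given by a countable set $L$ of coordinates and a Borel subset of $2^L$, so $|\mathbb B|\le\lambda^\omega\cdot2^{\aleph_0}=\lambda$ in $V$. Every subset of $\kappa$ in $V[b]$ is determined by a function $\xi\mapsto\|\xi\in\dot X\|$ from $\kappa$ to $\mathbb B$ in $V$, and there are at most $\lambda^\kappa=\lambda$ of these. So in $V[b]$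
$$\kappa<\lambda=2^{\aleph_0}=2^\kappa. \tag{2}$$
Theorem A now gives $\mathrm{Gal}(\mathscr D_\kappa,\kappa,\kappa^+)$ in $V[b]$, and part 1 is proved.

## 9. Almost disjoint stationary sets from $\diamondsuit_\kappa$

For part 2 we want a family of $2^\kappa$ large sets that are not clubs. The plan is to take, for each $X\in\Lambda$, a stationary set $T_X$ and to delete from $\kappa$ a random part of it. We need the sets $T_X$ to be almost disjoint, and whether a given $\eta$ lies in $T_X$ should depend only on $X\cap\eta$. Both follow from a $\diamondsuit$ sequence, which we build in $V$.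

**Step 1: the recursion.** Define $a_\eta,c_\eta\subseteq\eta$ by recursion on $\eta<\kappa$. If $\eta$ is not limit, let $a_\eta=c_\eta=\emptyset$. If $\eta$ is limit and there are $a\subseteq\eta$ and a club $c$ in $\eta$ with $a\cap\xi\ne a_\xi$ for all $\xi\in c$, let $(a_\eta,c_\eta)$ be such a pair. Otherwise let $a_\eta=\emptyset$, $c_\eta=\eta$. For $X\in\Lambda$ let
$$T_X=\{\eta<\kappa:\eta\text{ limit},\ X\cap\eta=a_\eta\}.$$

**Step 2: every $T_X$ is stationary in $V$.** Suppose $T_X$ misses a club. Intersecting with the limit ordinals, we get a club $C$ with $X\cap\xi\ne a_\xi$ for all $\xi\in C$. Write $\vec a=\langle a_\eta:\eta<\kappa\rangle$ and $\vec c=\langle c_\eta:\eta<\kappa\rangle$. For $\xi<\kappa$ we have $j(\vec a)_\xi=j(a_\xi)=a_\xi$, as $a_\xi\subseteq\xi<\kappa$. In $M$ the sequences $j(\vec a),j(\vec c)$ obey the same recursion up to $j(\kappa)>\kappa$. At stage $\kappa$ the pair $(X,C)$, which is in $M$ because $\mathcal P(\kappa)\subseteq M$, shows that a suitable pair exists. Hence $A=j(\vec a)_\kappa$ and $C'=j(\vec c)_\kappa$ satisfy: $C'$ is a club in $\kappa$, and $A\cap\xi\neq a_\xi$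 for all $\xi\in C'$. Apply $j$ to this statement: $j(A)\cap\xi\ne j(\vec a)_\xi$ for all $\xi\in j(C')$. Now $j(C')\cap\kappa=C'$ is unbounded in $\kappa$, so $\kappa\in j(C')$. But $j(A)\cap\kappa=A=j(\vec a)_\kappa$, a contradiction.

**Step 3: almost disjointness.** If $X\ne Y$ and $\xi\in X\mathbin{\triangle}Y$, then no $\eta>\xi$ is in $T_X\cap T_Y$, since otherwise $X\cap\eta=a_\eta=Y\cap\eta$. So $T_X\cap T_Y$ is bounded.

## 10. A normal filter without the Galvin property: Theorem C, part 2

In $V$ fix for each $s\subseteq\Lambda$ with $|s|=\kappa$ a surjection $e_s:\kappa\to s$. In $V[b]$ let, for $X\in\Lambda$ and $s\in([\Lambda]^\kappa)^V$,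
$$A_X=\{\eta<\kappa:\eta\in T_X\Rightarrow b(X,\eta)=1\},\qquad D_s=\triangle_{i<\kappa}A_{e_s(i)}=\{\eta<\kappa:\forall i<\eta\;\ \eta\in A_{e_s(i)}\},$$
$$\mathscr F=\{Z\subseteq\kappa:D_s\cap C\subseteq Z\text{ for some }s\in([\Lambda]^\kappa)^V\text{ and some club }C\}.$$
A filter over $\kappa$ is normal if it contains the end segments $\kappa\setminus\alpha$ and is closed under diagonal intersections. (Then it is $\kappa$-complete: $\bigcap_{i<\theta}Z_i\supseteq(\kappa\setminus\theta)\cap\triangle_{i<\kappa}Z_i$, with $Z_i=\kappa$ for $i\ge\theta$.)

**Step 1: $T_X\cap D_s$ is stationary in $V[b]$, for all $X\in\Lambda$ and $s\in([\Lambda]^\kappa)^V$.** This gives properness of $\mathscr F$, and it is also the source of the final contradiction. In $V$, for $i<\kappa$ with $e_s(i)\ne X$ let $d(i)=\min(e_s(i)\mathbin{\triangle}X)$, and let $C_s$ be the club of $\eta$ such that $d(i)<\eta$ for all $i<\eta$ with $e_s(i)\neq X$. Thus for $\eta\in C_s$ and $i<\eta$, if $e_s(i)\ne X$, then $e_s(i)\cap\eta\ne X\cap\eta$. Let $\eta\in T_X\cap C_s$ with $b(X,\eta)=1$, let $i<\eta$ and $Y=e_s(i)$. If $\eta\notin T_Y$, then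 $\eta\in A_Y$ trivially. If $\eta\in T_Y$, then $Y\cap\eta=a_\eta=X\cap\eta$, so $Y=X$, and $\eta\in A_X$ because $b(X,\eta)=1$. Hence
$$\{\eta\in T_X\cap C_s:b(X,\eta)=1\}\subseteq D_s .$$
Let $C\in V[b]$ be a club, and by Fact 2 let $C'\subseteq C$ be a club in $V$. Then $T_X\cap C_s\cap C'$ is stationary in $V$, so it has a countably infinite subset in $V$. By genericity $b(X,\eta)=1$ for some $\eta$ in that subset, and this $\eta$ lies in $T_X\cap D_s\cap C$.

**Step 2: $\mathscr F$ is a normal filter.** We first compare the sets $D_s$. If $s\subseteq s'$, let $C=\{\eta<\kappa:e_s[\eta]\subseteq e_{s'}[\eta]\}$. It is closed, and it is unbounded because it contains the closure points of the function taking $i$ to the least $i'$ with $e_{s'}(i')=e_s(i)$. If $\eta\in D_{s'}\cap C$ and $i<\eta$, then $e_s(i)=e_{s'}(i')$ for some $i'<\eta$, so $\eta\in A_{e_s(i)}$. Hence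
$$D_{s'}\cap C\subseteq D_s\quad\text{for a club }C. \tag{3}$$
Also, if $\langle s_i:i<\kappa\rangle\in V[b]$ with each $s_i\in([\Lambda]^\kappa)^V$, then by Fact 1 each $s_i$ is one of countably many sets listed in $V$. The union of all the listed sets, which we may take in $([\Lambda]^\kappa)^V$, has size $\kappa$ in $V$. So some $s\in([\Lambda]^\kappa)^V$ contains every $s_i$.

Now let $D_{s_i}\cap C_i\subseteq Z_i$ for $i<\kappa$, with clubs $C_i$. Take $s\supseteq\bigcup_is_i$ as above. By (3) there are clubs $C_i'$ with $D_s\cap C_i'\subseteq D_{s_i}\cap C_i\subseteq Z_i$. Then $D_s\cap\triangle_iC_i'\subseteq\triangle_iZ_i$, so $\triangle_iZ_i\in\mathscr F$. The same argument for two sets, with $C_0'\cap C_1'$ in place of the diagonal intersection, gives closure under finite intersections. Closure upward is clear, and $\mathscr F\supseteq\mathscr D_\kappa$, so $\mathscr F$ contains all end segments. By Step 1, $D_s\cap C\ne\emptyset$ for all $s$ and all clubs $C$, so $\emptyset\notin\mathscr F$.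

**Step 3: the sets $A_X$ are $2^\kappa$ many members of $\mathscr F$.** Given $X$, choose $s$ with $X\in s$, say $X=e_s(i)$. Then $D_s\setminus(i+1)\subseteq A_X$, so $A_X\in\mathscr F$. The complement $\kappa\setminus A_X=\{\eta\in T_X:b(X,\eta)=0\}$ is unbounded: for $\zeta<\kappa$ take a countably infinite subset of $T_X\setminus\zeta$ in $V$; by genericity $b(X,\cdot)$ is not constantly $1$ on it. If $X\ne Y$, the complements of $A_X$ and $A_Y$ are unbounded, and their intersection is included in the bounded set $T_X\cap T_Y$. So they differ, and $A_X\ne A_Y$. By (2), $\{A_X:X\in\Lambda\}$ has size $|\Lambda|=2^\kappa$ in $V[b]$.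

The sets $A_X$ are not in $\mathscr D_\kappa$, so there is no conflict with Theorem A. Indeed, given a club, take a club $C'\in V$ inside it; by genericity $b(X,\eta)=0$ for some $\eta$ in a countably infinite subset of $T_X\cap C'$ lying in $V$, and this $\eta$ is not in $A_X$.

**Step 4: few random rows are constantly $1$ on an infinite set.** We claim that if $Z\in V[b]$ is a countably infinite subset of $\kappa$, then
$$\{X\in\Lambda:\forall\eta\in Z\;\ b(X,\eta)=1\}\ \text{ is countable in }V[b]. \tag{4}$$
Let $\dot\eta_n$ ($n<\omega$) be names with $Z=\{\dot\eta_n^b:n<\omega\}$, forced by $1$ to be pairwise distinct ordinals below $\kappa$. For each $n$ only countably many events $\|\dot\eta_n=\eta\|$ are nonzero, and each depends on countably many coordinates. So in $V$ there is a countable $L\subseteq\Lambda\times\kappa$ such that all events $\|\dot\eta_n=\eta\|$ depend only on the coordinates in $L$. Let $X$ be such that $L\cap(\{X\}\times\kappa)=\emptyset$; this excludes only countably many $X$. For each $k$, split according to the values of $\dot\eta_0,\dots,\dot\eta_{k-1}$. The values are distinct, and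 the coordinates $(X,\cdot)$ are independent of those in $L$, so
$$m\big(\|\forall n<k\;\ b(X,\dot\eta_n)=1\|\big)=\sum_{(\eta_0,\dots,\eta_{k-1})}m\big(\|\forall n<k\;\ \dot\eta_n=\eta_n\|\big)\cdot2^{-k}=2^{-k},$$
where the sum is over tuples of distinct ordinals, only countably many of which contribute. Hence $\|\forall n\;\ b(X,\dot\eta_n)=1\|=0$, and $X$ is not in the set in (4).

**Step 5: guess $\kappa$ many sets by one.** Suppose, toward a contradiction, that $\langle X_i:i<\kappa\rangle\in V[b]$ is an injective sequence of elements of $\Lambda$ and $D_s\cap C\subseteq\bigcap_{i<\kappa}A_{X_i}$ with $C$ a club. To use (4) we must find many $X_i$ for which the *same* points lie in $T_{X_i}$, that is, many $X_i$ with a common long initial part. We claim that there are $X^*\in\Lambda$ and an unbounded $H\subseteq\kappa$ in $V[b]$ with $X_i\cap i=X^*\cap i$ for all $i\in H$.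

Each $X_i\cap i$ is in $V$. By Fact 1 there are in $V$ sets $x_i^n\subseteq i$ ($i<\kappa$, $n<\omega$) with $X_i\cap i\in\{x_i^n:n<\omega\}$ for all $i$. For each $n$ let $X^n=j(\langle x_i^n:i<\kappa\rangle)(\kappa)$, a subset of $\kappa$ in $V$. Since $j(X^n)\cap\kappa=X^n$, the ordinal $\kappa$ belongs to $j(\{i:x_i^n=X^n\cap i\})$, so $\{i<\kappa:x_i^n=X^n\cap i\}\in U$. Let $Y\in U$ be the intersection of these sets over $n<\omega$. In $V[b]$, for each $i\in Y$ there is $n$ with $X_i\cap i=x_i^n=X^n\cap i$. As $|Y|=\kappa$ is regular and uncountable in $V[b]$, one $n$ works for a set $H$ of $\kappa$ many $i\in Y$. Put $X^*=X^n$.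

**Step 6: the contradiction.** By Step 1, $T_{X^*}\cap D_s\cap C$ is stationary. Choose a countably infinite subset $Z$ of it, and let $\zeta=\sup Z+1<\kappa$. Let $i\in H\setminus\zeta$ and $\eta\in Z$. Then $\eta<i$, so $X_i\cap\eta=X^*\cap\eta=a_\eta$, and $\eta\in T_{X_i}$. Also $\eta\in D_s\cap C\subseteq A_{X_i}$. By definition of $A_{X_i}$, $b(X_i,\eta)=1$. So the $\kappa$ many distinct sets $X_i$, $i\in H\setminus\zeta$, all belong to the set in (4), which is countable. This is a contradiction.

Hence no $\kappa$ many of the sets $A_X$ have their intersection in $\mathscr F$. For $\kappa^+\le\lambda\le2^\kappa$, any subfamily of $\{A_X:X\in\Lambda\}$ of size $\lambda$ shows that $\mathrm{Gal}(\mathscr F,\kappa,\lambda)$ fails. This proves part 2.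

## 11. Diagonalizing against all clubs: Theorem C, part 3

Assume $V\models2^\kappa=\kappa^+$, and in $V$ enumerate all clubs of $\kappa$ as $\langle E_\gamma:\gamma<\kappa^+\rangle$.

**Step 1: for each $\alpha<\kappa^+$ find a club $C_\alpha\in V$ with $E_\gamma\not\subseteq C_\alpha$ for all $\gamma\le\alpha$.** Work in $V$. List $\{E_\gamma:\gamma\le\alpha\}$ as $\langle E^i:i<\kappa\rangle$, with repetitions. By recursion on $i<\kappa$ let $\zeta_i=\sup_{j<i}\eta_j$ (so $\zeta_0=0$), which is below $\kappa$ by regularity, and choose $\eta_i\in E^i$ with $\eta_i>\zeta_i$. Put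
$$C_\alpha=\kappa\setminus\bigcup_{i<\kappa}(\zeta_i,\eta_i].$$
Each $(\zeta_i,\eta_i]=(\zeta_i,\eta_i+1)$ is open, so $C_\alpha$ is closed. To see that it is unbounded, let $i$ be a limit ordinal; we check $\zeta_i\in C_\alpha$. For $j<i$ we have $\zeta_i\ge\eta_{j+1}>\zeta_{j+1}\ge\eta_j$, so $\zeta_i\notin(\zeta_j,\eta_j]$. For $j\ge i$ we have $\zeta_j\ge\zeta_i$, so again $\zeta_i\notin(\zeta_j,\eta_j]$. Since the $\eta_j$ increase strictly, the $\zeta_i$ for limit $i$ are unbounded in $\kappa$. Finally $\eta_i\in E^i\setminus C_\alpha$ for each $i$.

**Step 2: the family has size $\kappa^+$.** If $C_\alpha=E_\gamma$, then $\alpha<\gamma$, because $E_\gamma\not\subseteq C_{\alpha}$ when $\alpha\ge\gamma$. So each set equals $C_\alpha$ for at most $\kappa$ many $\alpha$, and $\{C_\alpha:\alpha<\kappa^+\}$ has size $\kappa^+$, in $V$ and, as cardinals are preserved, in $V[b]$.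

**Step 3: no $\kappa^+$ of them work in $V[b]$.** A subfamily of size $\kappa^+$ in $V[b]$ has the form $\{C_\alpha:\alpha\in S\}$ with $S$ unbounded in $\kappa^+$. If its intersection contained a club, then by Fact 2 it would contain a club in $V$, that is, some $E_\gamma$. Take $\alpha\in S$ with $\alpha\ge\gamma$. Then $E_\gamma\subseteq C_\alpha$, contrary to Step 1. So $\mathrm{Gal}(\mathscr D_\kappa,\kappa^+,\kappa^+)$ fails in $V[b]$, and Theorem C is proved. $\blacksquare$
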